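\title{Pseudocompact hyperspaces of Isbell--Mr\'owka spaces without ultrafilter limits}

\begin{abstract}
Let $\Psi(\mathcal A)$ be the Isbell--Mr\'owka space of an almost disjoint family $\mathcal A$ on $\omega$. If $\Psi(\mathcal A)$ is $p$-pseudocompact for some free ultrafilter $p$, then its Vietoris hyperspace is pseudocompact. Corral and Rodrigues asked whether the converse holds. We show that the converse is independent of ZFC, and of ZFC together with the negation of CH. It holds whenever the Baire number of $\omega^*$ is greater than $\mathfrak c$. It fails for a generic maximal almost disjoint family of size $\aleph_1$, consisting of partial selectors of a fixed interval partition, when $\mathfrak c\ge\aleph_2$. We compute exactly how many sequences one ultrafilter can serve in these examples, obtain counterexamples of all sizes between $\aleph_1$ and $\mathfrak c$ in one model, and, when CH fails, derive a counterexample from a parametrized diamond principle that holds in the Cohen, Sacks and Miller models.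
\end{abstract}


\section{Introduction}

\subsection{The question}
An \emph{almost disjoint} (AD) family on $\omega$ is an infinite set $\mathcal A$ of infinite subsets of $\omega$ such that $a\cap b$ is finite for all distinct $a,b\in\mathcal A$. It is \emph{maximal} (MAD) if no strictly larger family is almost disjoint, that is, if every infinite subset of $\omega$ meets some $a\in\mathcal A$ in an infinite set. The \emph{Isbell--Mr\'owka space} $\Psi(\mathcal A)$ is the set $\omega\cup\mathcal A$ in which points of $\omega$ are isolated and $a\in\mathcal A$ has the basic neighborhoods $\{a\}\cup(a\setminus e)$ with $e\subseteq a$ finite. These basic neighborhoods are clopen and $\Psi(\mathcal A)$ is Hausdorff, so $\Psi(\mathcal A)$ is Tychonoff.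

For a $T_1$ space $X$, let $\exp(X)$ be the set of nonempty closed subsets of $X$ with the \emph{Vietoris topology}, generated by the sets
\[
U^+=\{F\in\exp(X):F\subseteq U\},\qquad U^-=\{F\in\exp(X):F\cap U\ne\emptyset\}\qquad(U\subseteq X\text{ open}).
\]
A space is \emph{pseudocompact} if every continuous real-valued function on it is bounded. Let $\omega^*$ be the set of free ultrafilters on $\omega$. For $p\in\omega^*$, a \emph{$p$-limit point} of a sequence $(U_n)$ of nonempty open sets is a point $x$ such that $\{n:U_n\cap V\ne\emptyset\}\in p$ for every neighborhood $V$ of $x$, and $X$ is \emph{$p$-pseudocompact} if every such sequence has a $p$-limit point.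

Ginsburg proved that, for Tychonoff $X$ and $p\in\omega^*$, the space $X$ is $p$-pseudocompact if and only if $\exp(X)$ is. A $p$-pseudocompact space is pseudocompact (Lemma~\ref{lem:reduction}(c) below), so if $\Psi(\mathcal A)$ is $p$-pseudocompact for some $p$, then $\exp(\Psi(\mathcal A))$ is pseudocompact. Is this the only possible reason? Corral and Rodrigues \cite{CR} ask whether the following is true.
\begin{equation}\tag{$*$}
\begin{minipage}{0.82\textwidth}
For every AD family $\mathcal A$ on $\omega$: if $\exp(\Psi(\mathcal A))$ is pseudocompact, then there is $p\in\omega^*$ such that $\Psi(\mathcal A)$ is $p$-pseudocompact.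
\end{minipage}
\end{equation}

\subsection{An exchange of quantifiers}
The two properties in (*) differ only in the order of two quantifiers. Nonempty finite subsets of $\omega$ are isolated and dense in $\exp(\Psi(\mathcal A))$, and we shall see in Section~\ref{sec:top} that
\begin{itemize}
\item $\exp(\Psi(\mathcal A))$ is pseudocompact iff \emph{for every} sequence of nonempty finite subsets of $\omega$ \emph{there is} $p\in\omega^*$ for which it has a $p$-limit in $\exp(\Psi(\mathcal A))$;
\item $\exp(\Psi(\mathcal A))$ is $p$-pseudocompact for some $p$ iff \emph{there is} $p\in\omega^*$ such that \emph{every} sequence of nonempty finite subsets of $\omega$ has a $p$-limit in $\exp(\Psi(\mathcal A))$.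
\end{itemize}
By Ginsburg's theorem the second property says that $\Psi(\mathcal A)$ is $p$-pseudocompact for some $p$. Since $\omega$ is dense in $\Psi(\mathcal A)$, this in turn means that there is $p\in\omega^*$ such that every $f:\omega\to\omega$ has a $p$-limit in $\Psi(\mathcal A)$.

This suggests measuring how many sequences one ultrafilter can serve. For a space $X$ let $\operatorname{sp}(X)$ be the least cardinality of a family of sequences of nonempty open subsets of $X$ such that no single $p\in\omega^*$ gives every member of the family a $p$-limit point; put $\operatorname{sp}(X)=\infty$, larger than every cardinal, if there is no such family. Thus $\operatorname{sp}(X)=\infty$ iff $X$ is $p$-pseudocompact for some $p$, and (*) says that $\operatorname{sp}(\exp(\Psi(\mathcal A)))>1$ implies $\operatorname{sp}(\Psi(\mathcal A))=\infty$.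

One may first expect (*) to hold. If $\mathcal A$ is MAD and $f:\omega\to\omega$, then the ultrafilters that serve $f$ contain a dense open subset of $\omega^*$, so one needs only that $\mathfrak c$ dense open sets have a common point. That is the case under CH, where recursions of length $\omega_1$ suffice. The same remark shows where to look for a counterexample: in a model with $\mathfrak c\ge\aleph_2$, one wants a family for which a recursion of length $\omega_1$ serves any $\aleph_1$ sequences, while some $\aleph_2$ sequences defeat every ultrafilter. This is what happens.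

\subsection{Results}
Let $n(\omega^*)$ be the least number of nowhere dense sets needed to cover $\omega^*$.

\begin{theoremA}
If ZFC is consistent, then \textup{(*)} is not a theorem of ZFC. In fact \textup{(*)} is independent of ZFC and of ZFC$\,+\,\neg$CH:
\begin{enumerate}
\item If $V\models2^{\aleph_0}\ge\aleph_2$, there is a ccc forcing extension $V[G]$ containing a MAD family $\mathcal A$ of size $\aleph_1$ such that $\exp(\Psi(\mathcal A))$, and every power of it, is pseudocompact, but $\Psi(\mathcal A)$ is not $p$-pseudocompact for any $p\in\omega^*$.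
\item $n(\omega^*)>\mathfrak c$ implies \textup{(*)}. In particular \textup{(*)} follows from CH and from MA.
\end{enumerate}
\end{theoremA}

The next theorem computes $\operatorname{sp}$ for the generic families. The poset $\mathbb H_\kappa$ is defined in Section~\ref{sec:forcing}.

\begin{theoremB}
Let $\kappa$ be an uncountable cardinal, and let $\mathcal A$ be the MAD family of size $\kappa$ added by the ccc poset $\mathbb H_\kappa$. In $V[G]$ we have $\mathfrak c=(\kappa^\omega)^V$ and $\operatorname{sp}(\exp(\Psi(\mathcal A)))>\kappa$, so all powers of $\exp(\Psi(\mathcal A))$ are pseudocompact. Moreover: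
\begin{itemize}
\item if $\kappa<\mathfrak c$, then $\operatorname{sp}(\exp(\Psi(\mathcal A)))=\operatorname{sp}(\Psi(\mathcal A))=\kappa^+$;
\item if $\kappa=\mathfrak c$, then $\Psi(\mathcal A)$ is $p$-pseudocompact for some $p$.
\end{itemize}
So $\mathcal A$ is a counterexample to \textup{(*)} iff $\kappa^\omega>\kappa$ in $V$.
\end{theoremB}

\begin{theoremC}
If $\lambda\ge\aleph_2$ and $\lambda^\omega=\lambda$, there is a ccc extension in which $\mathfrak c=\lambda$ and, for every cardinal $\kappa$ with $\aleph_1\le\kappa\le\mathfrak c$, there is a counterexample to \textup{(*)} of cardinality $\kappa$ with all powers of the hyperspace pseudocompact.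
\end{theoremC}

Finally, a counterexample can be built from a guessing principle, recalled in Section~\ref{sec:diamond}. Call $a\subseteq\omega$ \emph{thin} if $|a\cap I_k|\le1$ for all $k$, where
\[
I_k=[2^k-1,\,2^{k+1}-1)\qquad(k<\omega).
\]
The intervals $I_k$ partition $\omega$, and $|I_k|=2^k$.

\begin{theoremD}
$\diamondsuit(\omega^\omega,=^\infty)$, a consequence of $\diamondsuit(\mathrm{non}(\mathcal M))$, implies that there is an AD family $\mathcal A$ of $\aleph_1$ thin sets with $\operatorname{sp}(\exp(\Psi(\mathcal A)))\ge\aleph_2$. Hence $\diamondsuit(\omega^\omega,=^\infty)+\neg$CH implies the negation of \textup{(*)}. In particular \textup{(*)} fails in every extension by uncountably many Cohen reals in which CH fails, and (using cited results) in the Sacks and Miller models.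
\end{theoremD}

\subsection{Outline}
The basic counterexamples, from which the others are assembled, consist of thin sets, and the intervals $I_k$ drive both halves of the argument. On one side, the $2^k$ points of $I_k$ are the nodes on level $k$ of a binary tree; the branches give $\mathfrak c$ sequences, and for a given $p$ a thin set can be the $p$-limit of at most one of them (Section~\ref{sec:thin}). On the other side, the sequence $(I_n)$ itself is the typical sequence that is hard to serve in the hyperspace. In Section~\ref{sec:H} we treat it by hand, isolate the property (H) that makes the argument work, and prove that (H) allows one ultrafilter to serve any $\aleph_1$ sequences. Section~\ref{sec:forcing} forces a thin family with (H), which proves Theorem~A(1). Section~\ref{sec:positive} proves Theorem~A(2), and Sections~\ref{sec:B}--\ref{sec:diamond} prove Theorems B, C and D.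

We write $X\subseteq^*Y$ if $X\setminus Y$ is finite. A \emph{pseudo-intersection} of a family of sets is an infinite set $X$ with $X\subseteq^*Y$ for each member $Y$; a countable $\subseteq^*$-decreasing sequence of infinite sets always has one. For an AD family $\mathcal A$, let $\mathcal I(\mathcal A)$ be the ideal of all $Z\subseteq\omega$ with $Z\subseteq^*\bigcup\mathcal B$ for some finite (possibly empty) $\mathcal B\subseteq\mathcal A$. For $p\in\omega^*$, ``for $p$-many $n$'' means ``for all $n$ in some member of $p$''. Forcing is understood in the usual way, as giving relative consistency results.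

\section{Sequences of finite sets and their limits}\label{sec:top}

Fix an AD family $\mathcal A$ and let $\Psi=\Psi(\mathcal A)$. The space $\Psi$ is Hausdorff: $\{a\}\cup(a\setminus b)$ and $\{b\}\cup(b\setminus a)$ separate $a\ne b$ in $\mathcal A$, and $\{m\}$ and $\{a\}\cup(a\setminus\{m\})$ separate $m\in\omega$ from $a\in\mathcal A$. The set $\omega$ is dense in $\Psi$, finite subsets of $\omega$ are clopen in $\Psi$, and if $U$ is open and $a\in U\cap\mathcal A$, then $a\subseteq^*U$.

\subsection{Reduction to finite sets}

\begin{lemma}\label{lem:isolated}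
For every nonempty finite $F\subseteq\omega$ the set $\{F\}$ is clopen in $\exp(\Psi)$, and these points $F$ are dense in $\exp(\Psi)$.
\end{lemma}

\begin{proof}
$\{F\}=F^+\cap\bigcap_{m\in F}\{m\}^-$ is open. Let $K\ne F$ be in $\exp(\Psi)$. If $K\not\subseteq F$, then $(\Psi\setminus F)^-$ is a neighborhood of $K$ that does not contain $F$. Otherwise pick $m\in F\setminus K$; then $(\Psi\setminus\{m\})^+$ is such a neighborhood. So $\{F\}$ is closed.

A basic open set has the form $U^+\cap V_1^-\cap\dots\cap V_k^-$ with $k\ge1$ (add $V_1=\Psi$ if necessary). If it is nonempty, each $U\cap V_i$ is nonempty and open. Pick $m_i\in U\cap V_i\cap\omega$; then $\{m_1,\dots,m_k\}$ lies in the basic set.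
\end{proof}

For a sequence $(x_n)$ of points, ``$x$ is a \emph{$p$-limit} of $(x_n)$'' means $\{n:x_n\in V\}\in p$ for every neighborhood $V$ of $x$. Since $p$ is a filter, it suffices to check this for subbasic $V$.

\begin{lemma}\label{lem:reduction}
\textup{(a)} $\operatorname{sp}(\exp(\Psi))>\mu$ iff for every family of at most $\mu$ sequences of nonempty finite subsets of $\omega$ there is $p\in\omega^*$ such that each of them has a $p$-limit in $\exp(\Psi)$. The same holds for $\operatorname{sp}(\Psi)$ and sequences $f:\omega\to\omega$. For fixed $p$, $\exp(\Psi)$ (respectively $\Psi$) is $p$-pseudocompact iff all sequences of nonempty finite subsets of $\omega$ (respectively all $f:\omega\to\omega$) have $p$-limits.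

\textup{(b)} If $f:\omega\to\omega$ and $(\{f(n)\})_n$ has a $p$-limit in $\exp(\Psi)$, then $f$ has a $p$-limit in $\Psi$. Hence $\operatorname{sp}(\exp(\Psi))\le\operatorname{sp}(\Psi)$.

\textup{(c)} If $X$ is any space with $\operatorname{sp}(X)>\aleph_0$, then $X^\nu$ is pseudocompact for every cardinal $\nu\ge1$.
\end{lemma}

\begin{proof}
(a) Given finite sets $F_n$, the sets $\{F_n\}$ are open in $\exp(\Psi)$ by Lemma~\ref{lem:isolated}, and a $p$-limit point of this sequence of open sets is a $p$-limit of $(F_n)$. Conversely, given nonempty open sets $U_n\subseteq\exp(\Psi)$, choose finite sets $F_n\in U_n$; a $p$-limit of $(F_n)$ is a $p$-limit point of $(U_n)$. For $\Psi$ use the open points $f(n)\in\omega$ and the density of $\omega$ in the same way.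

(b) Let $K$ be a $p$-limit of the singletons. If $x\ne y$ are in $K$, take disjoint open $V\ni x$ and $W\ni y$. Then $V^-\cap W^-$ is a neighborhood of $K$ containing no singleton, which is impossible. So $K=\{x\}$, and for open $V\ni x$ we get $\{n:f(n)\in V\}=\{n:\{f(n)\}\in V^-\}\in p$. The inequality follows with (a).

(c) Suppose $h:X^\nu\to\mathbb R$ is continuous and unbounded. Choose nonempty basic open boxes $W_n=\prod_iU_{n,i}$ with $|h|>n$ on $W_n$. The set $T$ of $i$ with $U_{n,i}\ne X$ for some $n$ is countable. Take one $p$ and $p$-limit points $x_i$ of $(U_{n,i})_n$ for all $i\in T$, and let $x_i$ be arbitrary for $i\notin T$. For a basic neighborhood $V=\prod_iV_i$ of $x=(x_i)$, the set $\{n:V\cap W_n\ne\emptyset\}$ contains the intersection of the finitely many sets $\{n:V_i\cap U_{n,i}\ne\emptyset\}\in p$ with $i\in T$, $V_i\ne X$. Hence it is infinite, and $h$ is unbounded on every neighborhood of $x$, contradicting continuity.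
\end{proof}

The next proposition makes the exchange of quantifiers precise. Part (c) also supplies the key fact for Section~\ref{sec:positive}.

\begin{proposition}\label{prop:quant}
\textup{(a)} $\exp(\Psi)$ is pseudocompact iff every sequence of nonempty finite subsets of $\omega$ has, for some $p\in\omega^*$, a $p$-limit in $\exp(\Psi)$.

\textup{(b)} If $\exp(\Psi)$ is pseudocompact, then $\mathcal A$ is MAD.

\textup{(c)} If $\mathcal A$ is MAD and $f:\omega\to\omega$, then every infinite $X\subseteq\omega$ has an infinite subset $X'$ such that $f$ has a $p$-limit in $\Psi$ for every $p\in\omega^*$ with $X'\in p$.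
\end{proposition}

\begin{proof}
(a) Suppose the limits exist and $h:\exp(\Psi)\to\mathbb R$ is continuous and unbounded. By density choose finite $F_n\subseteq\omega$ with $|h(F_n)|>n$. If $K$ is a $p$-limit of $(F_n)$, every neighborhood of $K$ contains $F_n$ for infinitely many $n$, so $h$ is unbounded on it, a contradiction.

Conversely, suppose $(F_n)$ has no $p$-limit for any $p$. Then every $K\in\exp(\Psi)$ has an open neighborhood $V$ with $\{n:F_n\in V\}$ finite. Otherwise the sets $\{n:F_n\in V\}$, for $V$ an open neighborhood of $K$, are infinite, and the intersection of any two of them is again such a set; so together with the cofinite sets they extend to a free ultrafilter $p$, and $K$ is a $p$-limit of $(F_n)$. In particular each set occurs only finitely often among the $F_n$. Define $h(F)=\max\{n:F_n=F\}$ if $F$ occurs, and $h(F)=0$ otherwise. If $F$ occurs, it is an isolated point. If $K$ does not occur, take $V$ as above and remove from it the finitely many clopen points $F_n\in V$; on the remaining neighborhood $h=0$. So $h$ is continuous, and it is unbounded since $h(F_n)\ge n$.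

(b) If $\mathcal A$ is not MAD, there is an injection $f:\omega\to\omega$ whose range $B$ is almost disjoint from every $a\in\mathcal A$. For no free $p$ does $f$ have a $p$-limit in $\Psi$: the neighborhood $\{m\}$ of $m\in\omega$ contains at most one term, and the neighborhood $\{a\}\cup(a\setminus B)$ of $a\in\mathcal A$ contains none. By Lemma~\ref{lem:reduction}(b), $(\{f(n)\})_n$ has no $p$-limit for any $p$. By (a), $\exp(\Psi)$ is not pseudocompact.

(c) If $f$ is constant with value $m$ on an infinite $X'\subseteq X$, then $m$ is a $p$-limit for every $p\ni X'$. Otherwise $f$ is injective on an infinite $X''\subseteq X$. Pick $a\in\mathcal A$ with $a\cap f[X'']$ infinite and let $X'=\{n\in X'':f(n)\in a\}$. For finite $e$, $f(n)\in a\setminus e$ for almost all $n\in X'$, so $a$ is a $p$-limit for every free $p\ni X'$.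
\end{proof}

\subsection{The candidate limit and escapes}
Let $p\in\omega^*$ and let $F=(F_n)$ be a sequence of nonempty finite subsets of $\omega$. Put
\begin{align*}
D(F,p)&=\{m\in\omega:\{n:m\in F_n\}\in p\},\\
K(F,p)&=\{x\in\Psi:\{n:F_n\cap V\ne\emptyset\}\in p\text{ for every open }V\ni x\}.
\end{align*}
Every $p$-limit $L$ of $(F_n)$ is contained in $K(F,p)$: if $x\in L\cap V$ with $V$ open, then $L\in V^-$, so $p$-many $F_n$ meet $V$. So $K(F,p)$ is the natural candidate for a limit. What can go wrong is that $K(F,p)$ is too small: there may be an open $U\supseteq K(F,p)$ such that $F_n\not\subseteq U$ for $p$-many $n$. We record such a failure together with witnesses.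

\begin{definition}
Write $D=D(F,p)$ and $K=K(F,p)$. An \emph{escape} for $(F,p)$ is a triple $(U,Y,\sigma)$ with $U\supseteq K$ open in $\Psi$, $Y\in p$, $\sigma:\omega\to\omega$, and $\sigma(n)\in F_n\setminus U$ for all $n\in Y$.
\end{definition}

\begin{lemma}\label{lem:escape}
With this notation:

\textup{(a)} $K$ is closed in $\Psi$ and $K\cap\omega=D$.

\textup{(b)} If $a\in\mathcal A$ and $\{n:a\cap(F_n\setminus D)\ne\emptyset\}\in p$, then $a\in K$.

\textup{(c)} If there is no escape for $(F,p)$, then $K\in\exp(\Psi)$ and $K$ is a $p$-limit of $(F_n)$.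

\textup{(d)} If $(U,Y,\sigma)$ is an escape, then $\sigma(n)\in F_n\setminus D$ for $n\in Y$; $\sigma[Y]\cap U=\emptyset$; $a\cap\sigma[Y]$ is finite for every $a\in K\cap\mathcal A$; and $\sigma[Y']\notin\mathcal I(\mathcal A)$ for every $Y'\in p$.
\end{lemma}

\begin{proof}
(a) If an open $V\ni x$ witnesses $x\notin K$, it witnesses $y\notin K$ for all $y\in V$; so $K$ is closed. Since $\{m\}$ is the smallest neighborhood of $m\in\omega$, $K\cap\omega=D$.

(b) For finite $e\subseteq\omega$ the set $\{n:e\cap(F_n\setminus D)\ne\emptyset\}=\bigcup_{m\in e\setminus D}\{n:m\in F_n\}$ is a finite union of sets not in $p$, hence not in $p$. So $\{n:(a\setminus e)\cap F_n\ne\emptyset\}\in p$, which says that $p$-many $F_n$ meet the basic neighborhood $\{a\}\cup(a\setminus e)$.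

(c) Let $U\supseteq K$ be open. If $\{n:F_n\subseteq U\}\notin p$, then $Y=\{n:F_n\not\subseteq U\}\in p$, and choosing $\sigma(n)\in F_n\setminus U$ for $n\in Y$ gives an escape. So $\{n:F_n\subseteq U\}\in p$. If $K$ were empty, we could take $U=\emptyset$ and get $F_n=\emptyset$ for $p$-many $n$; so $K\ne\emptyset$, and $K\in\exp(\Psi)$ by (a). We have dealt with the neighborhoods $U^+$ of $K$. If $K\in V^-$ with $V$ open, pick $x\in K\cap V$; then $\{n:F_n\in V^-\}\in p$ by the definition of $K$.

(d) The first two claims hold because $D\subseteq K\subseteq U$. If $a\in K\cap\mathcal A$, then $a\in U$, so $a\subseteq^*U$ and $a\cap\sigma[Y]$ is finite. Next, $\{n\in Y:\sigma(n)=m\}\notin p$ for every $m$: otherwise $m\in F_n$ for $p$-many $n$, so $m\in D$, while $m=\sigma(n)\notin D$ for such $n$. Hence $\{n\in Y:\sigma(n)\in e\}\notin p$ for every finite $e$.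

Now let $Y'\in p$ and suppose $\sigma[Y']\subseteq e\cup\bigcup\mathcal B$ with $e$ and $\mathcal B\subseteq\mathcal A$ finite. The set $Y\cap Y'\in p$ is covered by $\{n\in Y:\sigma(n)\in e\}\notin p$ and the sets $\{n\in Y:\sigma(n)\in a\}$, $a\in\mathcal B$. So $R=\{n\in Y:\sigma(n)\in a\}\in p$ for some $a\in\mathcal B$. Since $\sigma(n)\in a\cap(F_n\setminus D)$ for $n\in R$, (b) gives $a\in K$. Then $e'=a\cap\sigma[Y]$ is finite, but $R\subseteq\{n\in Y:\sigma(n)\in e'\}\notin p$, a contradiction.
\end{proof}

\section{Small families of thin sets}\label{sec:thin}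

To show that no $p$ serves every $f:\omega\to\omega$, we use many sequences that force different limits. Let each sequence choose one point from each $I_k$, and let any two sequences choose different points from almost all $I_k$. A thin set cannot contain both choices from the same $I_k$, so one member of $\mathcal A$ cannot be the $p$-limit of two of the sequences.

\begin{lemma}\label{lem:thin}
Let $\mathcal A$ be an AD family of thin sets with $|\mathcal A|<\mathfrak c$. Then $\operatorname{sp}(\Psi(\mathcal A))\le|\mathcal A|^+$. In particular $\Psi(\mathcal A)$ is not $p$-pseudocompact for any $p\in\omega^*$.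
\end{lemma}

\begin{proof}
Fix bijections $\theta_k:{}^k2\to I_k$. For $x\in2^\omega$ let $f_x(k)=\theta_k(x{\upharpoonright}k)\in I_k$. Take $R\subseteq2^\omega$ with $|R|=|\mathcal A|^+\le\mathfrak c$. Suppose that for some $p\in\omega^*$ each $f_x$ with $x\in R$ has a $p$-limit $z_x$.

The $I_k$ are disjoint, so $f_x$ is injective and no $m\in\omega$ is a $p$-limit of $f_x$. Thus $z_x=a_x\in\mathcal A$, and the neighborhood $\{a_x\}\cup a_x$ gives $M_x=\{k:f_x(k)\in a_x\}\in p$. If $x\ne y$ and $a_x=a_y$, then, as $M_x\cap M_y$ is infinite, there is $k\in M_x\cap M_y$ with $x{\upharpoonright}k\ne y{\upharpoonright}k$. So $f_x(k)\ne f_y(k)$ both lie in $a_x\cap I_k$, contradicting thinness. Hence $x\mapsto a_x$ is an injection of $R$ into $\mathcal A$, which is impossible. So no $p$ serves all $f_x$ with $x\in R$, and Lemma~\ref{lem:reduction}(a) applies.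
\end{proof}

Thinness keeps the limits apart: if some $a\in\mathcal A$ contained $I_k$ for all $k$ in an infinite set $M$, then $a$ would be a $p$-limit of every $f_x$ as soon as $M\in p$. The hypothesis $|\mathcal A|<\mathfrak c$ cannot be dropped either: the second case of Theorem~B gives thin families of size $\mathfrak c$ whose space is $p$-pseudocompact. The first case shows that the bound $|\mathcal A|^+$ is attained.

\section{A property that makes the hyperspace pseudocompact}\label{sec:H}

\begin{definition}
An AD family $\mathcal A$ has \emph{property \textup{(H)}} if it is uncountable and for every $Z\subseteq\omega$ with $Z\notin\mathcal I(\mathcal A)$ the set $\{a\in\mathcal A:|a\cap Z|<\omega\}$ is countable.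
\end{definition}

A family with (H) is MAD: an infinite $Z$ almost disjoint from every $a\in\mathcal A$ is not in $\mathcal I(\mathcal A)$, and (H) would make $\mathcal A$ countable.

\subsection{The model case $F_n=I_n$}
If all $F_n$ are singletons, MADness suffices, by Proposition~\ref{prop:quant}(c). If $F_n=\{f(n),g(n)\}$, apply that proposition to $f$ and then, on the smaller index set, to $g$; the limit is the set consisting of the two limits. The first essentially new difficulty arises when $|F_n|\to\infty$, since one cannot treat the points of $F_n$ one after another. Let us see how (H) deals with $F_n=I_n$ when $\mathcal A$ consists of thin sets.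

\emph{Construction of $p$.} We build a $\subseteq^*$-decreasing sequence $\langle X_\eta:\eta<\omega_1\rangle$ of infinite sets and distinct $b_\eta\in\mathcal A$. Let $X_0=\omega$, and at limits take a pseudo-intersection. Given $X_\eta$, choose $b^0,b^1,\dots$ in $\mathcal A$ such that every $b_\zeta$ with $\zeta<\eta$ is among them. The sets $b^i$ are thin, so $\bigcup_{i<n}b^i$ contains at most $n<2^n$ points of $I_n$, and we can pick $\tau(n)\in I_n\setminus\bigcup_{i<n}b^i$. Then $\tau$ is injective and $b^i\cap\tau[X_\eta]\subseteq\{\tau(n):n\le i\}$ is finite for every $i$. As $\mathcal A$ is MAD, some $b_\eta\in\mathcal A$ meets $\tau[X_\eta]$ in an infinite set, and $b_\eta$ is not one of the $b^i$. Put $X_{\eta+1}=\{n\in X_\eta:\tau(n)\in b_\eta\}$. Finally let $p$ be a free ultrafilter containing all $X_\eta$.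

\emph{The limit.} Let $K=\{a\in\mathcal A:\{n:a\cap I_n\ne\emptyset\}\in p\}$. It is closed, like every subset of $\mathcal A$, and it contains all $b_\eta$, so it is uncountable. If $V$ is open and $a\in K\cap V$, then $a\subseteq^*V$, so $I_n\cap V\ne\emptyset$ for $p$-many $n$. If $K$ is not a $p$-limit of $(I_n)$, there are therefore an open $U\supseteq K$, a set $Y\in p$ and points $\sigma(n)\in I_n\setminus U$ for $n\in Y$. Each $a\in K$ satisfies $a\subseteq^*U$ and so has finite intersection with $\sigma[Y]$. As $K$ is uncountable, (H) yields $\sigma[Y]\in\mathcal I(\mathcal A)$, say $\sigma[Y]\subseteq^*\bigcup\mathcal B$ with $\mathcal B$ finite. Since $\sigma$ is injective on $Y$ and $p$ is free, $\{n\in Y:\sigma(n)\in a\}\in p$ for some $a\in\mathcal B$. Then $a\in K$ by definition, but $a\cap\sigma[Y]$ is infinite, a contradiction.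

So (H) says: \emph{once uncountably many members of $\mathcal A$ have been put into the limit, nothing can escape}. For general $F_n$ two things have to be added. Points of $\omega$ may persist in the $F_n$; they form the set $D$ and belong to the limit. And $F_n\setminus D$ may be covered by finitely many members of $\mathcal A$ for infinitely many $n$, so that no new $b_\eta$ can be found; but then finitely many members of $\mathcal A$ suffice.

\subsection{The general case}

\begin{lemma}\label{lem:alphabeta}
Let $p\in\omega^*$, let $F=(F_n)$ be a sequence of nonempty finite subsets of $\omega$, let $\mathcal A$ be an AD family, and let $D=D(F,p)$, $K=K(F,p)$. Then $(F_n)$ has a $p$-limit in $\exp(\Psi(\mathcal A))$ if either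

\textup{($\alpha$)} $\{n:F_n\setminus D\subseteq\bigcup\mathcal B\}\in p$ for some finite $\mathcal B\subseteq\mathcal A$, or

\textup{($\beta$)} $\mathcal A$ has \textup{(H)} and $K\cap\mathcal A$ is uncountable.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:escape}(c) it suffices to refute an escape $(U,Y,\sigma)$. Under ($\alpha$), let $Y'=Y\cap\{n:F_n\setminus D\subseteq\bigcup\mathcal B\}\in p$. By Lemma~\ref{lem:escape}(d), $\sigma(n)\in F_n\setminus D$ for $n\in Y$, so $\sigma[Y']\subseteq\bigcup\mathcal B$ is in $\mathcal I(\mathcal A)$, against the last claim of that lemma. Under ($\beta$), $\sigma[Y]\notin\mathcal I(\mathcal A)$, so by (H) some $a\in K\cap\mathcal A$ meets $\sigma[Y]$ in an infinite set, against the third claim of Lemma~\ref{lem:escape}(d).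
\end{proof}

\begin{proposition}\label{prop:H}
For $\xi<\omega_1$ let $\mathcal A^\xi$ be an AD family with \textup{(H)} and $F^\xi=(F^\xi_n)_n$ a sequence of nonempty finite subsets of $\omega$. Then there is $p\in\omega^*$ such that, for every $\xi$, $F^\xi$ has a $p$-limit in $\exp(\Psi(\mathcal A^\xi))$. In particular, if $\mathcal A$ has \textup{(H)}, then $\operatorname{sp}(\exp(\Psi(\mathcal A)))\ge\aleph_2$ and all powers of $\exp(\Psi(\mathcal A))$ are pseudocompact.
\end{proposition}

\begin{proof}
Fix $j:\omega_1\to\omega_1$ with all fibers uncountable. At stage $\eta$ we work for the sequence $F^{j(\eta)}$, so that each sequence gets uncountably many stages. We build a $\subseteq^*$-decreasing sequence $\langle X_\eta:\eta<\omega_1\rangle$ of infinite sets. Put $X_0=\omega$, and at limits take a pseudo-intersection of the countably many earlier sets.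

Given $X_\eta$, let $\xi=j(\eta)$, $F=F^\xi$ and $\mathcal A=\mathcal A^\xi$. By compactness of $2^\omega$, the sequence of characteristic functions of the $F_n$ ($n\in X_\eta$) converges along some infinite $X'\subseteq X_\eta$ to the characteristic function of a set $D_\eta$. That is, each $m\in D_\eta$ lies in $F_n$ for almost all $n\in X'$, and each $m\notin D_\eta$ lies in $F_n$ for only finitely many $n\in X'$. Let $C_n=F_n\setminus D_\eta$. Each $m\in\omega$ lies in $C_n$ for only finitely many $n\in X'$.

\emph{Type \textup{(a)}: there is a finite $\mathcal B\subseteq\mathcal A$ such that $X''=\{n\in X':C_n\subseteq\bigcup\mathcal B\}$ is infinite.} Put $X_{\eta+1}=X''$.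

\emph{Type \textup{(b)}: otherwise.} Let $\{b^k:k<\omega\}\subseteq\mathcal A$ contain all $b_\zeta$ chosen at earlier stages $\zeta<\eta$ of type (b) with $j(\zeta)=\xi$. For each $k\ge0$, $C_n\not\subseteq\bigcup_{i<k}b^i$ for almost all $n\in X'$. In particular ($k=0$) the set $X^\circ=\{n\in X':C_n\ne\emptyset\}$ is cofinite in $X'$. For $n\in X^\circ$ let $k(n)$ be the largest $k\le n$ with $C_n\not\subseteq\bigcup_{i<k}b^i$, and pick $\tau(n)\in C_n\setminus\bigcup_{i<k(n)}b^i$. For given $k$, almost all $n\in X^\circ$ satisfy $n\ge k$ and $C_n\not\subseteq\bigcup_{i<k}b^i$, hence $k(n)\ge k$; so $k(n)\to\infty$ along $X^\circ$. Also $\tau$ is finite-to-one, because each $m$ lies in only finitely many $C_n$ with $n\in X'$. So $\tau[X^\circ]$ is infinite, and it is almost disjoint from every $b^i$, since $\tau(n)\in b^i$ requires $k(n)\le i$. As $\mathcal A$ is MAD, there is $b_\eta\in\mathcal A$ with $b_\eta\cap\tau[X^\circ]$ infinite, and then $b_\eta\notin\{b^i:i<\omega\}$. Put $X_{\eta+1}=\{n\in X^\circ:\tau(n)\in b_\eta\}$, an infinite set.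

Let $p$ be a free ultrafilter containing all $X_\eta$. Fix $\xi$. For $\eta\in j^{-1}(\xi)$ the set $X'$ of stage $\eta$ contains $X_{\eta+1}$ and so is in $p$; hence $D_\eta=D(F^\xi,p)$. If some $\eta\in j^{-1}(\xi)$ has type (a), then condition ($\alpha$) of Lemma~\ref{lem:alphabeta} holds, because $X_{\eta+1}\in p$. Otherwise the sets $b_\eta$, $\eta\in j^{-1}(\xi)$, are uncountably many distinct members of $\mathcal A^\xi$. For $n\in X_{\eta+1}$ we have $\tau(n)\in b_\eta\cap(F^\xi_n\setminus D_\eta)$, with the function $\tau$ of stage $\eta$, so $b_\eta\in K(F^\xi,p)$ by Lemma~\ref{lem:escape}(b). Thus ($\beta$) holds.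

The last sentence of the proposition follows from Lemma~\ref{lem:reduction}(a),(c).
\end{proof}

The construction of $X_\eta$ uses only that the families are MAD. The full strength of (H) is used once, in ($\beta$).

\section{The forcing; proof of Theorem A(1)}\label{sec:forcing}

We need a family of $\aleph_1$ thin sets with (H) in a model of $\mathfrak c\ge\aleph_2$. The poset below is a thin version of Hechler's poset for adding a MAD family. A condition $r$ specifies finitely many of the sets below $n_r$, and promises that these sets will not meet again above $n_r$.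

Let $\kappa$ be an uncountable cardinal. The poset $\mathbb H_\kappa$ consists of all $r=(n_r,\langle r_\alpha:\alpha\in F_r\rangle)$ where $n_r\in\omega$, $F_r\in[\kappa]^{<\omega}$, and each $r_\alpha\subseteq n_r=\{0,\dots,n_r-1\}$ is thin. Put $s\le r$ iff
\begin{itemize}
\item $F_s\supseteq F_r$ and $n_s\ge n_r$;
\item $s_\alpha\cap n_r=r_\alpha$ for $\alpha\in F_r$;
\item $s_\alpha\cap s_\beta\subseteq n_r$ for distinct $\alpha,\beta\in F_r$.
\end{itemize}
This is transitive: if $t\le s\le r$ and $\alpha\ne\beta$ are in $F_r$, then $t_\alpha\cap t_\beta\subseteq n_s$, so $t_\alpha\cap t_\beta=s_\alpha\cap s_\beta\subseteq n_r$. The largest condition is $(0,\emptyset)$. For $S\subseteq\kappa$ let $\mathbb H_S=\{r\in\mathbb H_\kappa:F_r\subseteq S\}$.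

\emph{The countable chain condition.} If $n_r=n_s$ and $r_\alpha=s_\alpha$ for $\alpha\in F_r\cap F_s$, then the union of $r$ and $s$ is a common extension. Given uncountably many conditions, we may thin out so that $n_r$ is constant, the $F_r$ form a $\Delta$-system, and the sets $r_\alpha$ with $\alpha$ in the root are constant (there are finitely many possibilities). Then any two are compatible.

\emph{The generic family.} For generic $G$ let
\[
a_\alpha=\bigcup\{r_\alpha:r\in G,\ \alpha\in F_r\},\qquad\mathcal A=\{a_\alpha:\alpha<\kappa\},\qquad\mathcal A_S=\{a_\alpha:\alpha\in S\}.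
\]
The sets $\{s:\alpha\in F_s,\ n_s\ge n\}$ are dense: add $\alpha$ with $s_\alpha=\emptyset$ if necessary, and increase $n_s$ without adding points. Hence:
\begin{itemize}
\item $a_\alpha\cap n_r=r_\alpha$ for $r\in G$ and $\alpha\in F_r$, since any two members of $G$ have a common extension; in particular $a_\alpha$ is thin.
\item $a_\alpha\cap a_\beta\subseteq n_r$ whenever $r\in G$ and $\alpha\ne\beta$ are in $F_r$: if $i\in a_\alpha\cap a_\beta$, take $s\in G$ with $s\le r$ and $n_s>i$; then $i\in s_\alpha\cap s_\beta\subseteq n_r$.
\item $a_\alpha$ is infinite: given $r$ with $\alpha\in F_r$ and $n<\omega$, choose $i=\min I_k\ge\max(n_r,n)$, replace $r_\alpha$ by $r_\alpha\cup\{i\}$ and $n_r$ by $i+1$. The new set is thin as $I_k\cap n_r=\emptyset$, and the result extends $r$ because the other sets are contained in $n_r$.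
\end{itemize}
So $\mathcal A$ is an AD family of thin sets and $|\mathcal A|=\kappa$.

For (H) we need: if $Z\notin\mathcal I(\mathcal A)$, then $a_\gamma\cap Z$ is infinite for all but countably many $\gamma$. A name for $Z$ involves only countably many coordinates $S$, and for $\gamma\notin S$ we want to put a new element of $Z$ into $a_\gamma$. Only the promises made for $\gamma$ and the coordinates in $S$ can prevent this, and these concern finitely many sets from $\mathcal A_S$, which do not cover $Z$. To make this precise, call a name $\dot Z$ for a subset of $\omega$ \emph{$S$-supported} ($S\in V$, $S\subseteq\kappa$) if for each $i$ the set $B_i$ of all $t\in\mathbb H_S$ that decide ``$i\in\dot Z$'' (with respect to $\mathbb H_\kappa$) is predense in $\mathbb H_\kappa$. By the ccc every name is $S$-supported for some countable $S$: for each $i$ take a countable maximal antichain of conditions deciding ``$i\in\dot Z$'', and let $S$ be the union of the sets $F_t$ for $t$ in these antichains. Let $\mathcal I(\mathcal A_S)$ be the ideal generated by $\mathcal A_S$ and the finite sets.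

\begin{lemma}\label{lem:generic}
If $\dot Z$ is $S$-supported and $\gamma\in\kappa\setminus S$, then $\mathbb H_\kappa$ forces that if $\dot Z\notin\mathcal I(\dot{\mathcal A}_S)$, then $\dot a_\gamma\cap\dot Z$ is infinite.
\end{lemma}

\begin{proof}
Otherwise there are $r$ and $m$ such that $r$ forces $\dot Z\notin\mathcal I(\dot{\mathcal A}_S)$ and $\dot a_\gamma\cap\dot Z\subseteq m$. We may assume $\gamma\in F_r$ and $n_r\ge m$. Let $N=\min I_k$ for some $k$ with $\min I_k\ge n_r$. Since $r$ forces $\dot Z\setminus\bigcup_{\beta\in F_r\cap S}\dot a_\beta$ to be infinite, there are $s\le r$ and $i\ge N$ such that $n_s>i$, $s\Vdash i\in\dot Z$, and $i\notin s_\beta$ for $\beta\in F_r\cap S$. These facts are preserved when $s$ is extended, because $n_s>i$. As $B_i$ is predense, we may therefore assume that $s\le t$ for some $t\in B_i$. Then $t$ decides ``$i\in\dot Z$'' and is compatible with a condition forcing it, so $t\Vdash i\in\dot Z$.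

Now we forget what $s$ says outside $S$ and put $i$ into the set with index $\gamma$. Define $s'$ by $n_{s'}=n_s$, $F_{s'}=F_r\cup(F_s\cap S)$, and
\[
s'_\beta=\begin{cases}s_\beta&\text{for }\beta\in F_s\cap S,\\ r_\gamma\cup\{i\}&\text{for }\beta=\gamma,\\ r_\beta&\text{for }\beta\in F_r\setminus(S\cup\{\gamma\}).\end{cases}
\]
The set $s'_\gamma$ is thin, because the interval containing $i\ge N$ is disjoint from $n_r$. So $s'$ is a condition.

We have $s'\le r$: the sets with index in $F_r$ are end-extended, as $i\ge n_r$. Let $\beta\ne\beta'$ be in $F_r$. If both are in $S$, then $s'_\beta\cap s'_{\beta'}=s_\beta\cap s_{\beta'}\subseteq n_r$ since $s\le r$. If one of them is outside $S\cup\{\gamma\}$, its set is contained in $n_r$. If $\beta'=\gamma$ and $\beta\in S$, then $(r_\gamma\cup\{i\})\cap s_\beta\subseteq n_r$ since $i\notin s_\beta$.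

Also $s'\le t$, since $F_t\subseteq F_s\cap S$, $s'$ agrees with $s$ on $F_t$, $n_{s'}=n_s$, and $s\le t$. Thus $s'\Vdash i\in\dot a_\gamma\cap\dot Z$ with $i\ge m$, although $s'\le r$. This is a contradiction.
\end{proof}

\begin{corollary}\label{cor:H}
In $V[G]$ the family $\mathcal A$ has \textup{(H)}.
\end{corollary}

\begin{proof}
$\mathcal A$ is uncountable because $\mathbb H_\kappa$ preserves cardinals. If $Z\notin\mathcal I(\mathcal A)$, take a name for $Z$ supported by a countable $S$. Then $Z\notin\mathcal I(\mathcal A_S)$, so $a_\gamma\cap Z$ is infinite for all $\gamma\notin S$.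
\end{proof}

\begin{proof}[Proof of Theorem A\textup{(1)}]
Let $V\models2^{\aleph_0}\ge\aleph_2$ (such a model exists by Cohen) and let $G$ be $\mathbb H_{\omega_1}$-generic. Cardinals are preserved, so in $V[G]$ we have $\mathfrak c\ge|2^\omega\cap V|\ge\aleph_2>\aleph_1=|\mathcal A|$. By Corollary~\ref{cor:H} and Proposition~\ref{prop:H}, $\mathcal A$ is MAD and $\exp(\Psi(\mathcal A))$ and all its powers are pseudocompact. By Lemma~\ref{lem:thin}, $\Psi(\mathcal A)$ is not $p$-pseudocompact for any $p\in\omega^*$. Hence the negation of (*) is consistent with ZFC, and with $\neg$CH.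
\end{proof}

\section{When (*) holds; proof of Theorem A(2)}\label{sec:positive}

It is known that $n(\omega^*)>\mathfrak c$ holds if and only if for every MAD family $\mathcal A$ there is $p\in\omega^*$ such that $\Psi(\mathcal A)$ is $p$-pseudocompact. We prove the direction that we need.

\begin{lemma}\label{lem:baire}
If $\mathcal A$ is MAD, then $\operatorname{sp}(\Psi(\mathcal A))\ge n(\omega^*)$. If moreover $n(\omega^*)>\mathfrak c$, then $\Psi(\mathcal A)$ is $p$-pseudocompact for some $p$.
\end{lemma}

\begin{proof}
For $f:\omega\to\omega$ let $N_f=\{p\in\omega^*:f\text{ has no }p\text{-limit in }\Psi(\mathcal A)\}$. The sets $\{p\in\omega^*:X\in p\}$, $X\subseteq\omega$ infinite, form a base of $\omega^*$. By Proposition~\ref{prop:quant}(c) each of them contains a nonempty open set $\{p\in\omega^*:X'\in p\}$ disjoint from $N_f$. So $N_f$ is nowhere dense. Fewer than $n(\omega^*)$ of the sets $N_f$ do not cover $\omega^*$, and any $p$ outside their union serves the corresponding $f$. There are $\mathfrak c$ functions $f:\omega\to\omega$. Apply Lemma~\ref{lem:reduction}(a).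
\end{proof}

\begin{proof}[Proof of Theorem A\textup{(2)}]
Let $n(\omega^*)>\mathfrak c$ and let $\exp(\Psi(\mathcal A))$ be pseudocompact. Then $\mathcal A$ is MAD by Proposition~\ref{prop:quant}(b), and Lemma~\ref{lem:baire} gives $p$. This proves (*).

Recall that $\mathfrak t\le\mathfrak c$ is the least length of a $\subseteq^*$-decreasing transfinite sequence of infinite subsets of $\omega$ that has no pseudo-intersection. If $\mathfrak t=\mathfrak c$, then $n(\omega^*)>\mathfrak c$: given nowhere dense sets $N_\alpha\subseteq\omega^*$ ($\alpha<\mathfrak c$), build a $\subseteq^*$-decreasing sequence of infinite sets $X_\alpha$ such that no free ultrafilter containing $X_{\alpha+1}$ is in $N_\alpha$. At limits $<\mathfrak c=\mathfrak t$ pseudo-intersections exist. A free ultrafilter containing all $X_\alpha$ avoids all $N_\alpha$.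

CH implies $\mathfrak t=\mathfrak c$ since $\mathfrak t\ge\aleph_1$. MA also implies $\mathfrak t=\mathfrak c$ (see \cite{Bell} or \cite[\S7]{Blass} for more). Indeed, let $\langle X_\alpha:\alpha<\delta\rangle$, $\delta<\mathfrak c$, be a $\subseteq^*$-decreasing sequence of infinite sets. Consider the pairs $(v,E)$ with $v\in[\omega]^{<\omega}$ and $E\in[\delta]^{<\omega}$, where $(v',E')\le(v,E)$ iff $v\subseteq v'$, $E\subseteq E'$ and $v'\setminus v\subseteq\bigcap_{\alpha\in E}X_\alpha$. Pairs with the same $v$ are compatible, so this poset is ccc. The sets $\{(v,E):\alpha\in E\}$ and, since $\bigcap_{\alpha\in E}X_\alpha$ is infinite, the sets $\{(v,E):|v|\ge n\}$ are dense. If a filter meets all of these, the union of the first coordinates of its members is a pseudo-intersection. Finally, MA$\,+\,\neg$CH is consistent (Solovay--Tennenbaum). Together with part (1), this shows that (*) is independent of ZFC and of ZFC$\,+\,\neg$CH, and completes the proof of Theorem~A.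
\end{proof}

\begin{remark}
Failure of (*) therefore requires $n(\omega^*)\le\mathfrak c$, hence $\mathfrak t<\mathfrak c$. We do not claim the converse, that $n(\omega^*)\le\mathfrak c$ alone implies the negation of (*). It would give in ZFC a MAD family with pseudocompact hyperspace: if $n(\omega^*)\le\mathfrak c$, a counterexample to (*), which is MAD by Proposition~\ref{prop:quant}(b), and if $n(\omega^*)>\mathfrak c$, any MAD family, by Lemma~\ref{lem:baire}, Ginsburg's theorem and Lemma~\ref{lem:reduction}(c). This is not proved here.
\end{remark}

\section{The exact number of sequences; proof of Theorem B}\label{sec:B}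

Proposition~\ref{prop:H} serves $\aleph_1$ sequences. For $\mathbb H_\kappa$ with larger $\kappa$ we want to serve $\kappa$ sequences, but a tower $\langle X_\eta\rangle$ of length $\kappa$ may break down at limits of uncountable cofinality, where pseudo-intersections need not exist. Ultrafilters can replace the sets $X_\eta$: we exhaust the relevant part of $V[G]$ by intermediate models $V_\eta$ and build a chain of ultrafilters of the $V_\eta$. At limits one takes unions and extends. At successor steps we need that a set $R_\eta$ meets all members of the ultrafilter given so far, and this follows from the genericity of a new $a_\gamma$ over $V_\eta$.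

\subsection{Intermediate models}
Let $S\in V$, $S\subseteq\kappa$, and let $\pi_S(r)=(n_r,\langle r_\alpha:\alpha\in F_r\cap S\rangle)$.
\begin{itemize}
\item $r\le\pi_S(r)$.
\item If $t\le r,s$ with $r,s\in\mathbb H_S$, then $\pi_S(t)\le r,s$.
\item If $s\in\mathbb H_S$ and $s\le\pi_S(r)$, then $t=(n_s,\langle s_\beta:\beta\in F_s\rangle\cup\langle r_\beta:\beta\in F_r\setminus S\rangle)$ extends both $r$ and $s$. It extends $s$ because $n_t=n_s$ and the sets agree on $F_s$. It end-extends the sets of $r$ because $s\le\pi_S(r)$. For distinct $\beta,\beta'\in F_r$, use $s\le\pi_S(r)$ if both are in $S$; if one is outside $S$, its set is contained in $n_r$.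
\end{itemize}
So the inclusion $\mathbb H_S\subseteq\mathbb H_\kappa$ is a complete embedding, and $G_S=G\cap\mathbb H_S$ is $\mathbb H_S$-generic over $V$ (\cite{Kunen}, VII.7.1 and VII.7.5). In the same way $\mathbb H_S\subseteq\mathbb H_{S'}$ is a complete embedding whenever $S\subseteq S'\subseteq\kappa$ are in $V$. Moreover $\langle a_\beta:\beta\in S\rangle\in V[G_S]$, because $r\in G$ implies $\pi_S(r)\in G_S$.

If $\dot Z$ is $S$-supported, then $G$ meets each $B_i$, so the value of $\dot Z$ is
\begin{equation}\label{eq:value}
Z=\{i:\exists t\in G_S\ (t\Vdash_{\mathbb H_\kappa}i\in\dot Z)\}\in V[G_S].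
\end{equation}
Conversely, an $\mathbb H_S$-name $\dot Z$ for a subset of $\omega$ is $S$-supported. The conditions deciding ``$i\in\dot Z$'' with respect to $\mathbb H_S$ are dense in $\mathbb H_S$, hence predense in $\mathbb H_\kappa$, and they decide it in the same way with respect to $\mathbb H_\kappa$, since $\dot Z$ has the same value under $G^*$ and $G^*\cap\mathbb H_S$ for every generic $G^*$. So Lemma~\ref{lem:generic} gives:
\begin{equation}\tag{H$^+$}
\begin{minipage}{0.82\textwidth}
if $Z\in V[G_S]$, $Z\subseteq\omega$, $Z\notin\mathcal I(\mathcal A_S)$ and $\gamma\in\kappa\setminus S$, then $a_\gamma\cap Z$ is infinite.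
\end{minipage}
\end{equation}

\subsection{Proof of Theorem B}
The family $\mathcal A$ has (H) by Corollary~\ref{cor:H}, so it is MAD.

\emph{Value of $\mathfrak c$.} As $|\mathbb H_\kappa|=\kappa$ and $\mathbb H_\kappa$ is ccc, there are at most $(\kappa^\omega)^V$ nice names for subsets of $\omega$, so $\mathfrak c\le(\kappa^\omega)^V$. In $V[G]$, $\mathfrak c\ge|\mathcal A|=\kappa$, so $\mathfrak c=\mathfrak c^\omega\ge\kappa^\omega\ge(\kappa^\omega)^V$.

\emph{Setup for $\operatorname{sp}(\exp(\Psi(\mathcal A)))>\kappa$.} Let $\langle F^\xi:\xi<\kappa\rangle\in V[G]$ consist of sequences of nonempty finite subsets of $\omega$. We identify $F^\xi$ with its code $\{(n,m):m\in F^\xi_n\}\subseteq\omega\times\omega\cong\omega$. Fix a name $\dot{\mathbf F}$ for $\langle F^\xi:\xi<\kappa\rangle$, forced by the largest condition to be a $\kappa$-sequence of such codes. From it we get in $V$ names $\dot F^\xi=\{((n,m)^\vee,r):r\Vdash(n,m)\in\dot{\mathbf F}(\xi)\}$ for the entries, and countable sets $T_\xi\subseteq\kappa$ such that $\dot F^\xi$ is $T_\xi$-supported. In $V$ fix $j:\kappa\to\kappa$ with all fibers uncountable,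 and define recursively for $\eta<\kappa$
\[
S_\eta=\{\gamma_\zeta:\zeta<\eta\}\cup\bigcup_{\zeta\le\eta}T_{j(\zeta)},\qquad\gamma_\eta=\min(\kappa\setminus S_\eta).
\]
This is possible since $|S_\eta|\le|\eta|+\aleph_0<\kappa$. The sets $S_\eta$ increase and $\gamma_\eta\in S_{\eta+1}\setminus S_\eta$, so the $\gamma_\eta$ are distinct. By \eqref{eq:value}, $F^{j(\eta)}\in V_\eta$, where $V_\eta=V[G_{S_\eta}]$.

\emph{One step.} Let $u\in V_\eta$ be a set of subsets of $\omega$. With $F=F^{j(\eta)}$ put $D_\eta=\{m:\{n:m\in F_n\}\in u\}$ and $C_n=F_n\setminus D_\eta$; these are in $V_\eta$. We say that \emph{$\eta$ has type \textup{(a)} for $u$} if $\{n:C_n\subseteq\bigcup_{\beta\in T}a_\beta\}\in u$ for some finite $T\subseteq S_\eta$, and then put $R_\eta=\omega$. Otherwise $\eta$ has \emph{type \textup{(b)} for $u$}, and we put $R_\eta=\{n:a_{\gamma_\eta}\cap C_n\ne\emptyset\}\in V_{\eta+1}$.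

\emph{The chain.} In $V$ we choose, by recursion on $\eta<\kappa$, $\mathbb H_{S_\eta}$-names $\dot u_\eta$ for sets of subsets of $\omega$; let $u_\eta\in V_\eta$ be the value of $\dot u_\eta$ under $G_{S_\eta}$. (To make the choices definite, fix a large regular $\theta$ and a well-order of $H(\theta)$ in $V$, and always take the least suitable name in $H(\theta)$.) Suppose $\dot u_\zeta$ has been chosen for $\zeta<\eta$. The sequences $\langle\dot u_\zeta:\zeta<\eta\rangle$ and $\langle S_\zeta:\zeta<\eta\rangle$ are in $V$, and $G_{S_\zeta}=G_{S_\eta}\cap\mathbb H_{S_\zeta}$, so $\langle u_\zeta:\zeta<\eta\rangle\in V_\eta$. Let $w_\eta$ consist of the cofinite sets, the members of $\bigcup_{\zeta<\eta}u_\zeta$, and, if $\eta=\zeta+1$, the set $R_\zeta$ computed from $u_\zeta$. Then $w_\eta\in V_\eta$, and it is defined there from $G_{S_\eta}$ and parameters in $V$; here $F^{j(\zeta)}$ is computed from $G_{S_\zeta}$ by \eqref{eq:value}. The same definition makes sense in every $\mathbb H_{S_\eta}$-extension, because the inclusions $\mathbb H_{S_\zeta}\subseteq\mathbb H_{S_\eta}$ are complete embeddings. By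 the maximal principle there is an $\mathbb H_{S_\eta}$-name $\dot u_\eta$ for which the largest condition of $\mathbb H_{S_\eta}$ forces: if $w_\eta$ has the finite intersection property, then $\dot u_\eta$ is an ultrafilter on $\mathcal P(\omega)$ of the $\mathbb H_{S_\eta}$-extension with $\dot u_\eta\supseteq w_\eta$, and otherwise $\dot u_\eta=\emptyset$.

From now on, the type of $\eta$ and the sets $D_\eta$, $C_n$ and $R_\eta$ are those for $u=u_\eta$.

\emph{Claim.} For every $\eta<\kappa$, $w_\eta$ has the finite intersection property; so $u_\eta$ is an ultrafilter on $\mathcal P(\omega)\cap V_\eta$ containing the cofinite sets and all members of $u_\zeta$, $\zeta<\eta$.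

We use induction on $\eta$. This is clear for $\eta=0$. At limits, $\langle u_\zeta:\zeta<\eta\rangle$ is an increasing chain of families that contain the cofinite sets and have the finite intersection property, so their union has it too. At a successor $\eta+1$ we must show that $R_\eta\cap Y\ne\emptyset$ for all $Y\in u_\eta$. This is trivial in type (a). In type (b) let $Z_Y=\bigcup_{n\in Y}C_n\in V_\eta$. Suppose $Z_Y\subseteq e\cup\bigcup_{\beta\in T}a_\beta$ with $e\subseteq\omega$ and $T\subseteq S_\eta$ finite. For $m\in e\setminus D_\eta$ the set $\{n:m\in F_n\}$ is in $V_\eta$ but not in $u_\eta$, so its complement is in $u_\eta$; hence $Y'=\{n\in Y:C_n\cap e=\emptyset\}\in u_\eta$. On $Y'$ we have $C_n\subseteq\bigcup_{\beta\in T}a_\beta$, so $\eta$ has type (a), a contradiction. So $Z_Y\notin\mathcal I(\mathcal A_{S_\eta})$, and (H$^+$) gives $a_{\gamma_\eta}\cap Z_Y\ne\emptyset$, that is, $R_\eta\cap Y\ne\emptyset$. This proves the claim.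

\emph{One ultrafilter for all $F^\xi$.} In $V[G]$ let $p$ be an ultrafilter containing $\bigcup_{\eta<\kappa}u_\eta$; it is free. Fix $\xi<\kappa$. For $\eta\in j^{-1}(\xi)$ we have $D_\eta=D(F^\xi,p)$, as $u_\eta\subseteq p$ decides each set $\{n:m\in F^\xi_n\}\in V_\eta$. If some $\eta\in j^{-1}(\xi)$ has type (a), then ($\alpha$) of Lemma~\ref{lem:alphabeta} holds. Otherwise $R_\eta\in u_{\eta+1}\subseteq p$ for all $\eta\in j^{-1}(\xi)$, and Lemma~\ref{lem:escape}(b) puts the uncountably many $a_{\gamma_\eta}$, $\eta\in j^{-1}(\xi)$, into $K(F^\xi,p)$. Since $\mathcal A$ has (H), ($\beta$) holds. In both cases $F^\xi$ has a $p$-limit. By Lemma~\ref{lem:reduction}(a), $\operatorname{sp}(\exp(\Psi(\mathcal A)))>\kappa$, and Lemma~\ref{lem:reduction}(c) applies.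

\emph{Conclusion.} If $\kappa<\mathfrak c$, then $\kappa^+\le\operatorname{sp}(\exp(\Psi(\mathcal A)))\le\operatorname{sp}(\Psi(\mathcal A))\le\kappa^+$ by Lemma~\ref{lem:reduction}(b) and Lemma~\ref{lem:thin}. If $\kappa=\mathfrak c$, there are only $\kappa$ sequences of nonempty finite subsets of $\omega$, so one $p$ serves all of them, and $\Psi(\mathcal A)$ is $p$-pseudocompact by Lemma~\ref{lem:reduction}(a),(b). As $\mathfrak c=(\kappa^\omega)^V$, $\mathcal A$ is a counterexample to (*) iff $\kappa^\omega>\kappa$ in $V$. \qed

\section{Counterexamples of all sizes; proof of Theorem C}\label{sec:C}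

For sizes below $\mathfrak c$ we add generic families for all $\kappa$ at once. For size $\mathfrak c$ the generic family itself is useless, by Theorem~B; we combine it with one of size $\aleph_1$.

Let $\mathbb P$ be the finite-support product of the posets $\mathbb H_\kappa$ over the uncountable cardinals $\kappa\le\lambda$.

\emph{$\mathbb P$ is ccc.} Given uncountably many conditions $r$, apply the $\Delta$-system lemma to the finite sets
\[
\{(\kappa,*):\kappa\in\operatorname{supp}r\}\cup\{(\kappa,\alpha):\kappa\in\operatorname{supp}r,\ \alpha\in F_{r(\kappa)}\},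
\]
and thin out so that $n_{r(\kappa)}$ is constant for each $(\kappa,*)$ in the root and $r(\kappa)_\alpha$ is constant for each $(\kappa,\alpha)$ in the root. Coordinatewise unions of two of the remaining conditions are common extensions. The same argument applies to every subproduct.

\emph{Sizes below $\mathfrak c$.} Let $\mathcal A_\kappa$ be the family added by the factor $\mathbb H_\kappa$. Since $|\mathbb P|=\lambda=\lambda^\omega$, we get $\mathfrak c\le\lambda$ in $V[G]$, and $\mathfrak c\ge|\mathcal A_\lambda|=\lambda$. For each $\kappa$ the product lemma gives $V[G]=V[G'][G_\kappa]$, where $G'$ is generic for the product of the other factors and $G_\kappa$ is $\mathbb H_\kappa$-generic over $V[G']$. The poset $\mathbb H_\kappa$ is the same in $V$ and $V[G']$, and $\kappa$ is still an uncountable cardinal in $V[G']$. So Corollary~\ref{cor:H} and Theorem~B apply over $V[G']$: each $\mathcal A_\kappa$ has (H) in $V[G]$, and for $\kappa<\lambda=\mathfrak c$ it is a counterexample with $\operatorname{sp}=\kappa^+$ for both spaces, and with all powers of the hyperspace pseudocompact.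

\emph{Size $\mathfrak c$.} Let $W_0$ and $W_1$ be the sets of even and odd numbers, let $\mathcal B_0$ and $\mathcal B_1$ be copies of $\mathcal A_{\omega_1}$ and $\mathcal A_\lambda$ on $W_0$ and $W_1$, transported by bijections $\omega\cong W_i$, and let $\mathcal B=\mathcal B_0\cup\mathcal B_1$. This is an AD family of size $\mathfrak c$, and $\Psi(\mathcal B)=\Psi_0\oplus\Psi_1$ with $\Psi_i=W_i\cup\mathcal B_i$ clopen. A $p$-limit of a sequence in $W_0$ lies in $\Psi_0\cong\Psi(\mathcal A_{\omega_1})$. As $\aleph_1<\lambda=\mathfrak c$, Lemma~\ref{lem:thin}, applied to $\mathcal A_{\omega_1}$, gives $\operatorname{sp}(\Psi(\mathcal B))\le\aleph_2$, so $\Psi(\mathcal B)$ is not $p$-pseudocompact for any $p$.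

Now let at most $\aleph_1$ sequences $F$ of nonempty finite subsets of $\omega$ be given. For each of them let $F^i_n=F_n\cap W_i$ if this is nonempty, and $F^i_n=\{\min W_i\}$ otherwise ($i=0,1$). By Proposition~\ref{prop:H}, applied to the families $\mathcal A_{\omega_1}$ and $\mathcal A_\lambda$ and transported along the bijections, there is one $p$ such that every $F^i$ has a $p$-limit $K_i\in\exp(\Psi_i)$. For a given $F$ let $J=\{i:\{n:F_n\cap W_i\ne\emptyset\}\in p\}$, which is nonempty because each $F_n$ meets $W_0$ or $W_1$, and let $K=\bigcup_{i\in J}K_i$, a nonempty closed set. For $p$-many $n$ we have $F_n=\bigcup_{i\in J}F^i_n$. If $U\supseteq K$ is open, then for each $i\in J$, $F^i_n\subseteq U$ for $p$-many $n$; hence $F_n\subseteq U$ for $p$-many $n$. If an open $V$ meets $K$, it meets $K_i$ for some $i\in J$, so $V$ meets $F^i_n$, and hence $F_n$, for $p$-many $n$. So $K$ is a $p$-limit of $F$. Therefore $\operatorname{sp}(\exp(\Psi(\mathcal B)))\ge\aleph_2$, and Lemma~\ref{lem:reduction}(c) applies. This proves Theorem~C. \qed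

\section{A counterexample from a parametrized diamond; proof of Theorem D}\label{sec:diamond}

\subsection{The principle and the plan}
Following Moore, Hru\v s\'ak and D\v zamonja \cite{MHD}, call $\Phi:2^{<\omega_1}\to\omega^\omega$ \emph{Borel} if each $\Phi{\upharpoonright}2^\alpha$, $\alpha<\omega_1$, is Borel. Write $x=^\infty y$ if $x(k)=y(k)$ for infinitely many $k$. For $S\subseteq\omega_1$, let $\diamondsuit_S$ be the statement:
\begin{quote}
for every Borel $\Phi$ there is $g:\omega_1\to\omega^\omega$ such that for all $f\in2^{\omega_1}$ the set $\{\alpha\in S:\Phi(f{\upharpoonright}\alpha)=^\infty g(\alpha)\}$ is stationary.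
\end{quote}
Then $\diamondsuit(\omega^\omega,=^\infty)$ is $\diamondsuit_{\omega_1}$. It follows from $\diamondsuit(\mathrm{non}(\mathcal M))$, because for each $x$ the set $\{y:\neg(x=^\infty y)\}$ is meager, with a code that is Borel in $x$.

We build thin sets $a_\alpha$ by recursion on $\alpha<\omega_1$. Instead of ensuring (H), we aim directly at the escapes of Section~\ref{sec:top}. Suppose $\aleph_1$ sequences $F^\xi$ are given and $p$ contains all sets of a tower as in Section~\ref{sec:H}. An escape for $(F^\xi,p)$ yields sets $Z$ of values $\sigma(n)$ that are not in $\mathcal I(\mathcal A)$. If at some stage $\alpha$ devoted to $F^\xi$ the set $a_\alpha$ happens to meet the right $Z$ in an infinite set, then the tower can be steered so that $a_\alpha\in K(F^\xi,p)$, and this refutes the escape. To meet $Z$ infinitely often, a guess that is correct infinitely often is enough. There are two obstacles. When $a_\alpha$ is chosen, neither the $F^\xi$ nor the tower are known; so the tower is defined by a canonical Borel procedure from the data coded by $f{\upharpoonright}\alpha$. And each $F^\xi$ needs its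 own set of stages on which guessing works; so we first split $\omega_1$.

\subsection{Splitting $\omega_1$}
Let $E=\{\alpha<\omega_1:\alpha>0,\ \omega\cdot\alpha=\alpha\}$. This is a club, and if $\zeta<\alpha\in E$ and $n<\omega$, then $\omega\zeta+n<\alpha$.

\begin{lemma}\label{lem:split}
If $\diamondsuit_{\omega_1}$ holds, there are pairwise disjoint $S_\xi\subseteq\omega_1\setminus(\xi+1)$ $(\xi<\omega_1)$ with $\diamondsuit_{S_\xi}$ for all $\xi$.
\end{lemma}

\begin{proof}
Let $\mathcal J=\{S\subseteq\omega_1:\diamondsuit_S\text{ fails}\}$. It is closed under subsets, contains the nonstationary sets, and $\omega_1\notin\mathcal J$.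

\emph{$\mathcal J$ is closed under countable unions.} Let $S_n\in\mathcal J$ ($n<\omega$), without loss of generality disjoint, and let $\Phi_n$ witness that $\diamondsuit_{S_n}$ fails. For $\alpha\in E\cup\{\omega_1\}$ and $f\in2^\alpha$ let $f^{[n]}(\zeta)=f(\omega\zeta+n)$ for $\zeta<\alpha$. For $f\in2^\alpha$ put $\Phi(f)=\Phi_n(f^{[n]})$ if $\alpha\in S_n\cap E$, and let $\Phi$ be constant on all other levels. This is Borel. Given $g$, choose $f_n\in2^{\omega_1}$ such that $\{\alpha\in S_n:\Phi_n(f_n{\upharpoonright}\alpha)=^\infty g(\alpha)\}$ is nonstationary, and let $f\in2^{\omega_1}$ satisfy $f^{[n]}=f_n$ for all $n$. Since $(f{\upharpoonright}\alpha)^{[n]}=f_n{\upharpoonright}\alpha$ for $\alpha\in E$, the set of $\alpha\in E\cap\bigcup_nS_n$ with $\Phi(f{\upharpoonright}\alpha)=^\infty g(\alpha)$ is a countable union of nonstationary sets. So $\Phi$ shows $\bigcup_nS_n\in\mathcal J$.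

\emph{An Ulam matrix.} Fix injections $\varepsilon_\alpha:\alpha\to\omega$ and let $A_{\rho,n}=\{\alpha>\rho:\varepsilon_\alpha(\rho)=n\}$. Since $\omega_1\notin\mathcal J$ and the countable set $\rho+1$ is in $\mathcal J$, we have $\bigcup_nA_{\rho,n}=\omega_1\setminus(\rho+1)\notin\mathcal J$. So for each $\rho$ some $A_{\rho,n_\rho}\notin\mathcal J$. Uncountably many $\rho$ share the same $n_\rho=n$, and the corresponding sets are pairwise disjoint because the $\varepsilon_\alpha$ are injective. Enumerate them in type $\omega_1$ and remove the countable set $\xi+1$ from the $\xi$-th one.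
\end{proof}

Fix such $S_\xi$. For each $\alpha<\omega_1$ fix finite sets $P^\alpha_0\subseteq P^\alpha_1\subseteq\cdots$ with union $\alpha$. For each limit $\delta<\omega_1$ fix an increasing sequence $\delta_0<\delta_1<\cdots$ with supremum $\delta$.

\subsection{The Borel tower}
This is a canonical version of the construction in Proposition~\ref{prop:H}. For infinite $X\subseteq\omega$ and $F\in\mathcal P(\omega)^\omega$ define $\operatorname{conv}(X,F)=(X',D)$ as follows. Put $Y_0=X$. If $Y_m\cap\{n:m\in F_n\}$ is infinite, it is $Y_{m+1}$, and $m\in D$. Otherwise $Y_{m+1}=Y_m\setminus\{n:m\in F_n\}$, and $m\notin D$. Let $X'=\{x_k:k<\omega\}$ with $x_k=\min\{x\in Y_k:x>x_i\text{ for all }i<k\}$. Then $X'\subseteq X$ is infinite and $X'\subseteq^*Y_m$ for all $m$. So each $m\in D$ is in $F_n$ for almost all $n\in X'$, and each $m\notin D$ is in $F_n$ for only finitely many $n\in X'$.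

For arbitrary data $\bar a=\langle a_\beta\rangle$ with $a_\beta\subseteq\omega$ and $\bar F=\langle F^\beta\rangle$ with $F^\beta\in\mathcal P(\omega)^\omega$, define:
\begin{itemize}
\item $X_0=\omega$.
\item If $\eta\in S_\xi$: let $(X'_\eta,D_\eta)=\operatorname{conv}(X_\eta,F^\xi)$ and $R_\eta=\{n\in X'_\eta:a_\eta\cap(F^\xi_n\setminus D_\eta)\ne\emptyset\}$. Put $X_{\eta+1}=R_\eta$ if $R_\eta$ is infinite, and $X_{\eta+1}=X'_\eta$ otherwise.
\item If $\eta\notin\bigcup_\xi S_\xi$: $X_{\eta+1}=X_\eta$.
\item For limit $\delta$: $X_\delta=\{x_k:k<\omega\}$ with $x_k=\min\{x\in\bigcap_{i\le k}X_{\delta_i}:x>x_i\text{ for all }i<k\}$.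
\end{itemize}
By induction the $X_\eta$ are infinite and $\subseteq^*$-decreasing. If $\eta\in S_\xi$, then $\xi<\eta$. So $X_\eta$ and, where they are defined, $X'_\eta$ and $D_\eta$ depend only on $(\bar a{\upharpoonright}\eta,\bar F{\upharpoonright}\eta)$. They are Borel functions of these data: each step is an arithmetically defined operation on countably many reals that are already Borel functions of the data.

\subsection{The function to be guessed, and the family}
We let the values of $\Phi$ and $g$ be in $\Omega^\omega$ instead of $\omega^\omega$, where $\Omega=[\omega]^{<\omega}$ is identified with $\omega$ by a bijection. For $\bar a\in\mathcal P(\omega)^\alpha$ let $W^\alpha_k=\bigcup_{\beta\in P^\alpha_k}a_\beta$. For $Z\subseteq\omega$ and $\bar a\in\mathcal P(\omega)^\alpha$ define $\varphi^\alpha(Z,\bar a)\in\Omega^\omega$: the set $\varphi^\alpha(Z,\bar a)(k)$ consists of the minima of $(Z\setminus W^\alpha_k)\cap I_l$ for the first $k+1$ indices $l$ for which this set is nonempty, if there are $k+1$ such indices, and $\varphi^\alpha(Z,\bar a)(k)=\emptyset$ otherwise. This is a Borel function of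 $(Z,\bar a)$. Thus $\varphi^\alpha(Z,\bar a)(k)$ offers $k+1$ elements of $Z$ that are in none of the sets $a_\beta$, $\beta\in P^\alpha_k$; we take $k+1$ of them, in different intervals, because up to $k$ intervals may already have been used.

Fix a homeomorphism of $2^\omega$ with $\mathcal P(\omega)\times\mathcal P(\omega)^\omega\times\mathcal P(\omega)\times\mathcal P(\omega\times\omega)$. For $\alpha\in E\cup\{\omega_1\}$, $f\in2^\alpha$ and $\beta<\alpha$, the real $n\mapsto f(\omega\beta+n)$ decodes to a quadruple $(a_\beta,F^\beta,Y_\beta,\sigma_\beta)$. For $\alpha\in E\cap S_\xi$ and $f\in2^\alpha$ let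
\[
\Phi(f)=\varphi^\alpha(\sigma_0[Y_0\cap X'_\alpha],\bar a),\qquad\text{where }\sigma_0[Y]=\{m:\exists n\in Y\ (n,m)\in\sigma_0\}
\]
and $X'_\alpha$ is computed from the decoded data $\bar a=\langle a_\beta:\beta<\alpha\rangle$, $\bar F=\langle F^\beta:\beta<\alpha\rangle$. Let $\Phi$ be constant on the other levels. Then $\Phi$ is Borel. Let $g_\xi$ witness $\diamondsuit_{S_\xi}$ for $\Phi$, and let $g$ agree with $g_\xi$ on $S_\xi$ for each $\xi$, and be arbitrary elsewhere.

Now define $a_\alpha=\{y_k:k<\omega\}$ by recursion on $\alpha<\omega_1$ and $k<\omega$. Let $y_k$ be the least element of $g(\alpha)(k)\setminus W^\alpha_k$ lying in an interval $I_l$ that contains no $y_i$ with $i<k$, if such an element exists. Otherwise let $y_k$ be the least element of $\omega\setminus W^\alpha_k$ in such an interval; it exists because $W^\alpha_k$ is a finite union of thin sets and $|I_l|\to\infty$. Then $a_\alpha$ is thin and infinite. If $\beta\in P^\alpha_k$, then $y_i\notin W^\alpha_i\supseteq a_\beta$ for all $i\ge k$, so $a_\alpha\cap a_\beta\subseteq\{y_i:i<k\}$. Hence $\mathcal A=\{a_\alpha:\alpha<\omega_1\}$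 is an AD family of $\aleph_1$ thin sets. A guess that is correct infinitely often suffices:
\begin{equation}\tag{G}
\begin{minipage}{0.82\textwidth}
if $Z\notin\mathcal I(\mathcal A)$ and $g(\alpha)=^\infty\varphi^\alpha(Z,\bar a{\upharpoonright}\alpha)$, where $\bar a=\langle a_\beta:\beta<\omega_1\rangle$, then $a_\alpha\cap Z$ is infinite.
\end{minipage}
\end{equation}
Indeed, $Z\setminus W^\alpha_k$ is infinite for each $k$, so $\varphi^\alpha(Z,\bar a{\upharpoonright}\alpha)(k)\subseteq Z\setminus W^\alpha_k$ meets $k+1$ intervals. When it equals $g(\alpha)(k)$, at least one of these intervals contains no $y_i$ with $i<k$, so $y_k\in g(\alpha)(k)\subseteq Z$. This happens for infinitely many $k$, and the $y_k$ are distinct.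

\subsection{Verification}
Let $\bar F=\langle F^\xi:\xi<\omega_1\rangle$ be sequences of nonempty finite subsets of $\omega$. Compute the tower from $\bar a=\langle a_\alpha:\alpha<\omega_1\rangle$ and $\bar F$, and let $p$ be a free ultrafilter containing all $X_\eta$. Suppose $(U,Y,\sigma)$ is an escape for $(F^\xi,p)$. Let $f\in2^{\omega_1}$ code $\bar a$ and $\bar F$, with $Y_0=Y$ and $\sigma_0=\sigma$ (as a set of pairs). As $E$ is a club, there is $\alpha\in E\cap S_\xi$ with $\Phi(f{\upharpoonright}\alpha)=^\infty g(\alpha)$.

Since $X'_\alpha\supseteq X_{\alpha+1}\in p$, we have $D_\alpha=D(F^\xi,p)$ and $Y\cap X'_\alpha\in p$. By Lemma~\ref{lem:escape}(d), $Z=\sigma[Y\cap X'_\alpha]\notin\mathcal I(\mathcal A)$. By definition $\Phi(f{\upharpoonright}\alpha)=\varphi^\alpha(Z,\bar a{\upharpoonright}\alpha)$, so $a_\alpha\cap Z$ is infinite by (G). Hence there are infinitely many $n\in Y\cap X'_\alpha$ with $\sigma(n)\in a_\alpha$, and $\sigma(n)\in F^\xi_n\setminus D_\alpha$ for these $n$ by Lemma~\ref{lem:escape}(d). So $R_\alpha$ is infinite and $R_\alpha=X_{\alpha+1}\in p$. By Lemma~\ref{lem:escape}(b),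 $a_\alpha\in K(F^\xi,p)$. By Lemma~\ref{lem:escape}(d), $a_\alpha\cap\sigma[Y]$ is finite, contradicting $Z\subseteq\sigma[Y]$.

So there are no escapes. By Lemma~\ref{lem:escape}(c) and Lemma~\ref{lem:reduction}(a), $\operatorname{sp}(\exp(\Psi(\mathcal A)))\ge\aleph_2$. If CH fails, then $|\mathcal A|=\aleph_1<\mathfrak c$, and Lemmas~\ref{lem:thin} and~\ref{lem:reduction}(b),(c) show that $\mathcal A$ is a counterexample to (*), with $\operatorname{sp}(\exp(\Psi(\mathcal A)))=\operatorname{sp}(\Psi(\mathcal A))=\aleph_2$ and all powers of the hyperspace pseudocompact.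

\subsection{Cohen extensions}
Let $\mathrm{Fn}(A,\omega)$ be the poset of finite partial functions from $A$ to $\omega$, and let $G$ be generic for $\mathrm{Fn}(\omega_1\times\omega,\omega)$ over any model $W$. Put $c_\beta(n)=(\bigcup G)(\beta,n)$ and $G_\beta=G\cap\mathrm{Fn}(\beta\times\omega,\omega)$. Let $\Phi\in W[G]$ be Borel. For each $\alpha<\omega_1$ a Borel code of $\Phi{\upharpoonright}2^\alpha$ is a real, so by the ccc it lies in $W[G_{\beta(\alpha)}]$ for some $\beta(\alpha)<\omega_1$ with $\beta(\alpha)\ge\alpha$. Put $g(\alpha)=c_{\beta(\alpha)}$.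

Let $f\in2^{\omega_1}\cap W[G]$ with name $\dot f$. The ccc gives $h:\omega_1\to\omega_1$ in $W$ such that $\dot f(\zeta)$ is decided by a maximal antichain contained in $\mathrm{Fn}(h(\zeta)\times\omega,\omega)$. For the club of $\alpha$ closed under $h$, $f{\upharpoonright}\alpha\in W[G_\alpha]\subseteq W[G_{\beta(\alpha)}]$. For these $\alpha$, $\Phi(f{\upharpoonright}\alpha)\in W[G_{\beta(\alpha)}]$ by absoluteness of Borel evaluation, and $c_{\beta(\alpha)}$ is $\mathrm{Fn}(\omega,\omega)$-generic over that model by the product lemma, so it agrees infinitely often with every element of $\omega^\omega$ in it. Hence $g(\alpha)=^\infty\Phi(f{\upharpoonright}\alpha)$ on a club, and $\diamondsuit(\omega^\omega,=^\infty)$ holds in $W[G]$. An extension by $\lambda\ge\aleph_1$ Cohen reals has this form, since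
\[
\mathrm{Fn}(\lambda\times\omega,\omega)\cong\mathrm{Fn}((\lambda\setminus\omega_1)\times\omega,\omega)\times\mathrm{Fn}(\omega_1\times\omega,\omega).
\]

\subsection{Sacks and Miller models}
Here we rely on \cite[Theorem 6.6]{MHD}, in which $E$ denotes the relation of an invariant and not the club used above: \emph{if $\langle Q_\alpha:\alpha<\omega_2\rangle$ are Borel posets, each forcing-equivalent to $\wp(2)^+\times Q_\alpha$, the countable support iteration $P_{\omega_2}$ is proper, and $(A,B,E)$ is a Borel invariant, then $P_{\omega_2}$ forces $\diamondsuit(A,B,E)$ iff it forces $\langle A,B,E\rangle\le\omega_1$.} Sacks and Miller forcing satisfy these hypotheses: each has a two-element maximal antichain, and below each of its two elements the poset is equivalent to the whole poset. Over a model of CH their iterations force $\mathfrak c=\aleph_2$ and $\mathrm{non}(\mathcal M)=\aleph_1$ (\cite[\S11]{Blass}). A nonmeager set $B_0\subseteq\omega^\omega$ of size $\aleph_1$ contains, for each $x$, some $y$ with $x=^\infty y$, because $\{y:\neg(x=^\infty y)\}$ is meager. So $\langle\omega^\omega,\omega^\omega,=^\infty\rangle\le\omega_1$.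 Thus $\diamondsuit(\omega^\omega,=^\infty)+\neg$CH holds in these models, and (*) fails there. This completes the proof of Theorem~D. \qed

\begin{thebibliography}{9}

\bibitem{Bell} Bell, \emph{Fund. Math.} 114 (1981).

\bibitem{Blass} Blass, in \emph{Handbook of Set Theory}.

\bibitem{CR} Cesar Corral and Vinicius de O. Rodrigues, \emph{New examples of MAD families with pseudocompact hyperspaces}, arXiv:2309.03405 (2023).

\bibitem{Kunen} Kunen, \emph{Set Theory} (1980).

\bibitem{MHD} Moore, Hru\v s\'ak and D\v zamonja, \emph{Parametrized $\diamondsuit$ principles}, Trans. AMS 356 (2004).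

\end{thebibliography}
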